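# Paths of high density in invariant percolation on a regular tree

## Independent edges: a greedy path beats $p$

Fix $d\ge 3$ and write $q=d-1\ge 2$. Let $T_d$ be the infinite tree in which every vertex has $d$ neighbors, let $V$ be its vertex set, and write $x\sim y$ when $x,y$ are adjacent. "Path" always means self-avoiding path; in a tree, a walk that never steps straight back is self-avoiding. A directed edge $(x,y)$ has $q$ **successors** $(y,z)$, $z\sim y$, $z\ne x$. So a path is a sequence of directed edges, each a successor of the one before.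

Declare each edge open with probability $p\in(0,1)$, independently, and let $S(x,y)=1$ if $\{x,y\}$ is open and $0$ if it is closed. Along a fixed infinite path the fraction of open edges tends to $p$. Can we do better by choosing the path after seeing $S$?

**Claim.** For independent edges there is almost surely an infinite path along which the fraction of open edges tends to $1-(1-p)^{q}>p$.

*Proof.* Fix $x_0\sim x_1$ and an order on the neighbors of each vertex. Given $x_{k-1},x_k$, inspect the $q$ edges from $x_k$ to its neighbors other than $x_{k-1}$. Let $x_{k+1}$ be the first neighbor reached by an open one, or simply the first neighbor if all $q$ are closed. The $q$ edges inspected at step $k$ were not inspected earlier. So, given everything seen before, at least one is open with probability $1-(1-p)^q$. The indicators $S(x_k,x_{k+1})$, $k\ge1$, are therefore independent with this success probability, and the strong law of large numbers applies. Finally $(1-p)^q<1-p$, because $q\ge2$. $\square$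

The proof used independence to say that the environment ahead of the chosen edge is fresh. What remains if we keep only the symmetry of the law and allow arbitrary dependence?

## Invariance, essential suprema, and the constant $D_d(p)$

**Definition.** An **invariant percolation** is a random set $S$ of edges of $T_d$ whose law is invariant under the automorphism group $\mathrm{Aut}(T_d)$. We regard $S$ as a $\{0,1\}$-valued process on edges, $1$ meaning open. Its **marginal** $p$ is the probability that a given edge is open.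

We use that $\mathrm{Aut}(T_d)$ acts transitively on directed edges. In particular all edges have the same marginal, and some automorphism exchanges the two ends of a given edge.

**Definition.** For an infinite path $\overline x=(x_0,x_1,\dots)$ let
$$D(\overline x)=\limsup_{n\to\infty}\frac1n\sum_{k=1}^nS(x_{k-1},x_k),\qquad D(S)=\sup_{\overline x}D(\overline x),\qquad D_d(p)=\inf_S\operatorname{ess\,sup}D(S),$$
where the infimum is over all invariant percolations with edge marginal $p$.

Here $\operatorname{ess\,sup}D(S)$ is the least $a$ with $D(S)\le a$ almost surely.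

**Example 1 (all or nothing).** With probability $p$ open all edges, otherwise none. This is invariant, and $D(S)=1$ with probability $p$ and $D(S)=0$ otherwise. So $\operatorname{ess\,sup}D(S)=1$, although the mean of $D(S)$ is $p$. The essential supremum is what prevents such mixtures from counting as sparse.

**Example 2 (random perfect matching).** Choose a root $o$ and match it to a uniform neighbor. Proceed outward: a vertex matched to its parent gets no further matched edge, and every other non-root vertex is matched to a uniform one of its $q$ children. Let $S$ be the set of matched edges. For a finite connected $W\ni o$, a given choice of partners of the vertices of $W$, if it is possible, has probability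
$$\frac1d\Big(\frac1q\Big)^{|W|-1-M},\qquad M=\text{number of matched edges inside }W,$$
because each non-root vertex of $W$ not matched to its parent contributes $1/q$. This does not depend on which vertex of $W$ was the root, so the law does not depend on the root and is invariant. The marginal is $1/d$. A path never uses two consecutive matched edges, so $D(S)\le\frac12$. The path that takes a matched edge whenever it can alternates, so $D(S)=\frac12$. Hence $D_d(1/d)\le\frac12$.

**Two easy facts.** First, $D_d(p)\ge p$. Along one fixed path the averages have mean $p$ and are bounded, so $E\,D(\overline x)\ge p$ by the reverse Fatou lemma, and $\operatorname{ess\,sup}D(S)\ge p$. Second, $D_d$ is nondecreasing. If $p'<p$, keep each open edge of $S$ independently with probability $p'/p$. The result is invariant with marginal $p'$, and the density along every path does not increase.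

The question, from Itai Benjamini and Ori Gurel-Gurevich, "A density version for Häggström's theorem", arXiv:1702.04688 (2017), is whether $D_d(p)>p$ for every $d\ge3$ and $0<p<1$. The hypothesis $d\ge 3$ matters: on the line $T_2$ independent edges give density exactly $p$ along every path. The answer is yes.

**Theorem 1.** For all $d\ge3$ and $0<p<1$,
$$D_d(p)\ \ge\ \frac{(d-1)p}{1+(d-2)p}\ >\ p .$$

## Where the greedy count breaks

One would first try to keep the greedy path. Apply the greedy rule to the perfect matching. The partner of $y$ is uniform among its $d$ neighbors, so for a fixed directed edge $(x,y)$ some successor is open with probability $1-\frac1d$. If the environment ahead of each chosen edge looked typical, the greedy density would be $1-\frac1d$, which exceeds $\frac12$ for $d\ge3$. But no path has density above $\frac12$. The false step is easy to locate: once the greedy path has crossed an open edge, the conditional probability that some successor is open is $0$. The choice destroys the law of what lies ahead, and invariance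 gives no control over the law seen from a chosen path.

So we do not choose a path. We suppose that no path is good, that is $\operatorname{ess\,sup}D(S)<c$, and record for each directed edge how large the excess over density $c$ can become in that direction. This quantity is an equivariant function of $S$. Its law is the same at every directed edge, and it can be averaged by symmetry.

## Splitting the excess of an edge into two charges

**Lemma 1.** Let $S$ be invariant, $0<c<1$ and $\operatorname{ess\,sup}D(S)<c$. For a directed edge $(x,y)$ let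
$$h(x,y)=\sup\Big\{\sum_{k=1}^n\big(S(x_{k-1},x_k)-c\big):\ n\ge1,\ (x_0,\dots,x_n)\text{ a path},\ x_0=x,\ x_1=y\Big\}.$$
Then almost surely $h<\infty$ for all directed edges.

*Proof.* **Step 1 (a recursion, to compare an edge with its successors).** Separating $n=1$ from $n\ge2$,
$$h(x,y)=S(x,y)-c+\max\Big(0,\max_{z\sim y,\,z\ne x}h(y,z)\Big).\tag{1}$$

**Step 2 (infinite $h$ spreads to all successors, by invariance).** Let $e'$ be a successor of $e$. By (1), $\{h(e')=\infty\}\subset\{h(e)=\infty\}$. Invariance and transitivity on directed edges give both events the same probability, so they coincide up to a null set. There are countably many pairs $(e,e')$. Hence almost surely, whenever $h(e)=\infty$, all directed edges reachable from $e$ through successors also have $h=\infty$.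

**Step 3 (build a forbidden path).** On this almost sure event suppose $h(e)=\infty$. Choose a finite path starting with $e$ whose sum of $S-c$ is positive. Pick a successor of its last edge. It also has $h=\infty$, so we may append a finite path that starts with this successor and has positive sum. Iterating, we get an infinite path (each edge is a successor of the previous one, so it is self-avoiding) and $N_i\to\infty$ with $\sum_{k\le N_i}(S(x_{k-1},x_k)-c)>0$. So $D(S)\ge c$. Since $D(S)<c$ almost surely, $P(h(e)=\infty)=0$. $\square$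

Think of $(y,x)$ as the half-edge at $y$ pointing to $x$. We want a charge $\varphi(y,x)$ on each half-edge such that the two charges on an edge dominate its excess $S-c$, while no two charges at a vertex have positive sum.

**Lemma 2.** Under the hypotheses of Lemma 1 there is a real-valued function $\varphi$ on directed edges, an a.s. defined equivariant function of $S$ (so that $(S,\varphi)$ is invariant), with almost surely

$$\text{(V)}\quad \varphi(y,x)+\varphi(y,z)\le0\quad\text{for distinct neighbors }x,z\text{ of }y;$$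
$$\text{(E)}\quad \varphi(x,y)+\varphi(y,x)\ge S(x,y)-c\quad\text{for every edge }\{x,y\}.$$

*Proof.* Let $g=\max(h,0)$, which is finite by Lemma 1, and put
$$\varphi(y,x)=\tfrac12\Big[g(y,x)-\max_{z\sim y,\,z\ne x}g(y,z)\Big].$$
It is built from $S$ without reference to any particular vertex, so it is equivariant. It is measurable, because $h$ is a supremum over countably many finite paths.

For (V): if $x\ne z$, then $\max_{w\ne x}g(y,w)\ge g(y,z)$ and $\max_{w\ne z}g(y,w)\ge g(y,x)$. Subtracting these maxima from $g(y,x)+g(y,z)$ leaves at most $0$.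

For (E): the outer maximum in (1) equals $\max_{z\ne x}g(y,z)$. Hence
$$S(x,y)-c=h(x,y)-\max_{z\ne x}g(y,z)\le g(x,y)-\max_{z\ne x}g(y,z),$$
and, exchanging roles, $S(x,y)-c\le g(y,x)-\max_{w\ne y}g(x,w)$. Add the two and group the terms by the vertex at which the half-edges sit: the right side is $2\varphi(x,y)+2\varphi(y,x)$. $\square$

**Example 3 (the charge of the perfect matching).** Take $\frac12<c<1$. From a matched edge the best path stops at once: every further pair (unmatched, matched) adds $1-2c<0$. So $h=1-c$ on matched edges, and on unmatched edges $h=-c+(1-c)=1-2c<0$. Thus $g$ is $1-c$ on matched and $0$ on unmatched directed edges, and $\varphi=\frac{1-c}2$ on matched, $\varphi=-\frac{1-c}2$ on unmatched ones. At a vertex two charges sum to $0$ or $-(1-c)$. A matched edge has charge sum exactly $1-c$. An unmatched edge has $-(1-c)\ge-c$, since $c\ge\frac12$.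

**Truncation.** We want expectations, but $\varphi$ need not be integrable. For $T>c$ let $\tau(u)=\max(-T,\min(T,u))$, which is odd, nondecreasing and 1-Lipschitz, and let $\varphi_T=\tau\circ\varphi$.

* $\varphi_T$ satisfies (V): $u\le-v$ implies $\tau(u)\le\tau(-v)=-\tau(v)$.
* $\varphi_T(x,y)+\varphi_T(y,x)\ge-c$: from $u\ge-v-c$ we get $\tau(u)\ge\tau(-v-c)\ge\tau(-v)-c=-\tau(v)-c$.

Fix an edge $\{x,y\}$ and put $X=\varphi(x,y)$, $Y=\varphi(y,x)$, $X_T=\tau(X)$, $Y_T=\tau(Y)$, and $G_T=\{S(x,y)=1,\ |X|\le T,\ |Y|\le T\}$. On $G_T$ the truncation does nothing, so by (E)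
$$X_T+Y_T\ge-c\ \text{ always},\qquad X_T+Y_T\ge1-c\ \text{ on }G_T.\tag{2}$$
Since $X,Y$ are finite, $P(G_T)\to p$ as $T\to\infty$. By invariance all $\varphi_T(e)$ have the same law; in particular $X_T$ and $Y_T$ do.

Let $t(y)=\max\big(0,\max_{x\sim y}\varphi_T(y,x)\big)$. If $t(y)>0$, then by (V) exactly one half-edge at $y$ has charge $t(y)$ and the other $q$ have charge $\le-t(y)$. If $t(y)=0$, all charges are $\le0$. In both cases
$$\text{one charge at }y\text{ is}\le t(y)\text{ and the other }q\text{ charges are}\le-t(y).\tag{3}$$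

## Averaging the charges: proof of Theorem 1

One positive charge at a vertex forces $q\ge2$ negative ones of at least the same size. Open edges, however, need positive charge. Balancing the two gives the theorem.

Let $S$ have marginal $p$ and $\operatorname{ess\,sup}D(S)<c<1$ (then $c>0$).

**Step 1 (vertex side: compute means).** By (3), with $u^+=\max(u,0)$,
$$\sum_{x\sim y}\varphi_T(y,x)\le t(y)-q\,t(y)=-(d-2)t(y),\qquad \sum_{x\sim y}\varphi_T(y,x)^+=t(y).$$
Let $m=E\,t(y)$, finite because $0\le t(y)\le T$. All $d$ terms in each sum have equal expectation, so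
$$EX_T\le-\frac{(d-2)m}d,\qquad EX_T^+=\frac md.$$

**Step 2 (edge side: open edges force $m$ to be large).** On $G_T$, $1-c\le X_T+Y_T\le X_T^++Y_T^+$. Hence $(1-c)P(G_T)\le\frac{2m}d$.

**Step 3 (edge side: the mean charge cannot be too negative).** By (2), $X_T+Y_T\ge-c+\mathbf 1_{G_T}$. Taking expectations and using Steps 1 and 2,
$$P(G_T)-c\le2EX_T\le-\frac{2(d-2)m}d\le-(d-2)(1-c)P(G_T).$$

**Step 4 (conclude).** Let $T\to\infty$: $p\,(1+(d-2)(1-c))\le c$, i.e. $(d-1)p\le c\,(1+(d-2)p)$, so $c\ge\frac{(d-1)p}{1+(d-2)p}$. If $D_d(p)<1$, then for every $c\in(D_d(p),1)$ there is an $S$ as above, and letting $c\downarrow D_d(p)$ gives the bound. If $D_d(p)=1$ the bound is trivial, as the right side is less than $1$. Finally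
$$\frac{(d-1)p}{1+(d-2)p}-p=\frac{(d-2)p(1-p)}{1+(d-2)p}>0.\qquad\blacksquare$$

The hypothesis $d\ge3$ enters through $d-2>0$; for $d=2$ the bound degenerates to $p$. At $p=\frac1d$ the bound is $\frac12$, so the perfect matching is optimal: $D_d(1/d)=\frac12$.

## From two moments to one test function

The two expectations $EX_T$ and $EX_T^+$ were used in one fixed combination. Put $f_0(u)=\frac12+u+(q-1)u^+$, which is nondecreasing. Steps 2 and 3 say
$$c\,f_0(X_T/c)+c\,f_0(Y_T/c)=c+X_T+Y_T+(q-1)(X_T^++Y_T^+)\ \ge\ \big[1+(q-1)(1-c)\big]\mathbf 1_{G_T}.$$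
By (3) and monotonicity, $\sum_{x\sim y}f_0(\varphi_T(y,x)/c)\le f_0(t/c)+qf_0(-t/c)=\frac12+\frac q2=\frac d2$ with $t=t(y)$. Expectations give $[1+(q-1)(1-c)]P(G_T)\le2c\cdot\frac1d\cdot\frac d2=c$, which is Theorem 1 again. So we look for better test functions.

**Lemma 3.** Let $0<c<1$, let $K=\frac{1-c}c$, and let $f:\mathbb R\to\mathbb R$ be nondecreasing with

* (i) $f(u)+f(v)\ge0$ if $u+v\ge-1$;
* (ii) $f(u)+f(v)\ge1$ if $u+v\ge K$;
* (iii) $f(t)+qf(-t)\le\lambda$ for all $t\ge0$.

If $S$ is invariant with marginal $p$ and $\operatorname{ess\,sup}D(S)<c$, then $p\le2\lambda/d$.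

*Proof.* By (2), $X_T/c+Y_T/c$ is always $\ge-1$, and is $\ge K$ on $G_T$. So (i) and (ii) give $f(X_T/c)+f(Y_T/c)\ge\mathbf 1_{G_T}$. By (3), monotonicity and (iii), $\sum_{x\sim y}f(\varphi_T(y,x)/c)\le f(t/c)+qf(-t/c)\le\lambda$ with $t=t(y)$. All variables are bounded, as $|\varphi_T|\le T$ and $f$ is monotone. Taking expectations, $P(G_T)\le2Ef(X_T/c)\le2\lambda/d$. Let $T\to\infty$. $\square$

The function $f_0$ satisfies (iii) with equality (for $\lambda=\frac d2$) but wastes something in (i): for $u>0$, $f_0(u)+f_0(-1-u)=(q-1)u>0$. Let us ask for equality in both places. Tightness of (i) means $f(-1-u)=-f(u)$, oddness about $-\frac12$. Tightness of (iii) means $f(t)=\lambda-qf(-t)=\lambda+qf(t-1)$ for $t\ge0$. Together these determine $f$ from its values on $[-1,0]$. The simplest start is a linear one.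

**Definition.** Let $F:\mathbb R\to\mathbb R$ be given by
$$F(x)=\tfrac{2x+1}d\ (-1\le x\le0),\qquad F(x)=1+qF(x-1)\ (x\ge0),\qquad F(x)=-F(-1-x)\ (x\le-1).$$

The definitions agree at $0$, where $F(0)=\frac1d$ and $1+qF(-1)=1-\frac qd=\frac1d$, and at $-1$, where $F(-1)=-\frac1d=-F(0)$. We need these properties.

* $F$ is odd about $-\frac12$, i.e. $F(-1-x)=-F(x)$. On $[-1,0]$ this is visible. For $x\le-1$ it is the definition, and for $x\ge0$ it is the definition at $-1-x$.
* $F$ is continuous and piecewise linear, with slope $\frac{2q^n}d$ on $(n-1,n)$ for $n\ge0$, by the recursion. Hence $F$ is a strictly increasing bijection of $\mathbb R$, and it is convex on $[-1,\infty)$.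
* For integers $n\ge0$, $F(n)=1+q+\dots+q^{n-1}+\frac{q^n}d$ and $F(n-\frac12)=1+q+\dots+q^{n-1}$, by induction from $F(0)=\frac1d$ and $F(-\frac12)=0$.

For instance $F(\frac12)=1$ and $F(1)=1+\frac qd=\frac{2d-1}d$. On $[-1,1]$, $F=\frac2df_0$.

**Theorem 2.** Let $d\ge3$.

* (A) For $0<p<1$: $D_d(p)\ge\dfrac1{1+2F^{-1}(1/(dp))}\ge\dfrac{(d-1)p}{1+(d-2)p}$.
* (B) For $\frac1d\le p<\frac2d$: $D_d(p)\ge\dfrac{1+2s}{2+2s}$ with $s=F^{-1}\big(\frac p{2-dp}\big)\ge0$. Moreover, for $0<p<1$, $D_d(p)=1$ if and only if $p\ge2/d$.
* (C) (Exact values, infimum attained.) For every integer $k\ge2$,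
$$D_d\Big(\tfrac1{dF((k-1)/2)}\Big)=\tfrac1k,\qquad D_d\Big(\tfrac{2F((k-2)/2)}{1+dF((k-2)/2)}\Big)=1-\tfrac1k.$$
In particular Theorem 1 is an equality at $p=\frac1{2d-1},\frac1d,\frac2{d+1}$, with values $\frac13,\frac12,\frac23$.
* (D) $D_d(p)\sim\dfrac{\log(d-1)}{2\log(1/p)}$ as $p\downarrow0$, and $1-D_d(p)\sim\dfrac{\log(d-1)}{2\log\frac1{2/d-p}}$ as $p\uparrow\frac2d$.

## The linear start: proof of (A)

We use one fact about convex functions. If $f$ is convex on an interval $I$, and $u'\le u\le v\le v'$ lie in $I$ with $u+v=u'+v'$, then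
$$f(u)+f(v)\le f(u')+f(v').\tag{4}$$

**Lemma 4.** If $0<c<1$, $K=\frac{1-c}c$, and $S$ is invariant with marginal $p$ and $\operatorname{ess\,sup}D(S)<c$, then $p\le\dfrac1{dF(K/2)}$.

*Proof.* Take $f=\lambda F$ with $\lambda=\frac1{2F(K/2)}$ in Lemma 3; note $F(K/2)>0$.

**Step 1 (condition (i)).** If $u+v\ge-1$ then $F(u)\ge F(-1-v)=-F(v)$.

**Step 2 (condition (iii)).** For $t\ge0$, oddness gives $F(-t)=-F(t-1)$, so $F(t)+qF(-t)=F(t)-qF(t-1)=1$.

**Step 3 (condition (ii)).** We need $F(u)+F(v)\ge2F(K/2)$ when $u+v\ge K$. By monotonicity we may assume $u+v=K$ and $v\le u$. If $v\ge-1$, this is convexity on $[-1,\infty)$. If $v<-1$, put $z=-1-v>0$. Then $u=z+K+1$ and $F(v)=-F(z)$. Apply (4) to the inner pair $\{z,K\}$ and the outer pair $\{-1,z+K+1\}$, all in $[-1,\infty)$ and with equal sums: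
$$F(u)+F(v)=F(z+K+1)-F(z)\ge F(K)-F(-1)=F(K)+F(0)\ge2F(K/2).$$

Lemma 3 gives $p\le\frac{2\lambda}d=\frac1{dF(K/2)}$. $\square$

**Proof of (A).** Since $\frac1{dp}>\frac1d=F(0)$, $F^{-1}(\frac1{dp})>0$. So the first inequality is trivial if $D_d(p)=1$. Otherwise let $D_d(p)<c<1$. Some $S$ with marginal $p$ has $\operatorname{ess\,sup}D(S)<c$, and Lemma 4 gives $F(K/2)\le\frac1{dp}$, i.e. $K\le2F^{-1}(\frac1{dp})$. Hence $c=\frac1{1+K}\ge\frac1{1+2F^{-1}(1/(dp))}$; let $c\downarrow D_d(p)$.

For the second inequality, $F(0)=\frac1d$ and $F$ has slope $\frac{2q}d$ on $(0,1)$. By convexity $F(x)\ge\frac{1+2qx}d$ for $x\ge0$, with equality on $[0,1]$. With $x=F^{-1}(\frac1{dp})$ this reads $x\le\frac{1-p}{2qp}$, so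
$$\frac1{1+2x}\ge\frac{qp}{qp+1-p}=\frac{(d-1)p}{1+(d-2)p}.\qquad\blacksquare$$

## A rescaled start for $c\ge\frac12$

As $c\uparrow1$ we have $K\downarrow0$, and Lemma 4 tends to the useless $p\le\frac1{dF(0)}=1$. For $c\ge\frac12$, that is $K\le1$, we change the start on $[-1,0]$. Instead of a linear piece we use a contracted copy of $F$ itself, so that a shift by $K$ inside $[-1,0]$ acts like a shift by $1$ in $F$.

**Lemma 5.** If in addition to the hypotheses of Lemma 4 $c\ge\frac12$, then with $s=\frac{1-K}{2K}=\frac{2c-1}{2(1-c)}\ge0$,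
$$p\le\frac{2F(s)}{1+dF(s)}<\frac2d.$$

(At $c=\frac12$, where $K=1$ and $s=0$, both Lemma 4 and Lemma 5 read $p\le\frac1d$.)

*Proof.* Here $0<K\le1$. Put $\lambda=\frac{dF(s)}{1+dF(s)}$, so $1-\lambda=\frac1{1+dF(s)}$. Since $F(s)\ge F(0)=\frac1d$, we have $\frac12\le\lambda<1$. Define
$$f(x)=(1-\lambda)F\big(\tfrac xK+s\big)\ (-1\le x\le0),\quad f(x)=\lambda+qf(x-1)\ (x\ge0),\quad f(x)=-f(-1-x)\ (x\le-1).$$

**Step 1 ($f$ is well defined, increasing and odd about $-\frac12$).** Since $2s=\frac1K-1$, we have $\frac{-1-x}K+s=-1-\big(\frac xK+s\big)$. So oddness of $F$ gives $f(-1-x)=-f(x)$ on $[-1,0]$. Next, $f(0)=(1-\lambda)F(s)=\frac\lambda d$ and $f(-1)=-\frac\lambda d$, so $\lambda+qf(-1)=\lambda-\frac{q\lambda}d=\frac\lambda d$. The definitions therefore agree at $0$; at $-1$ they agree because $f(-1)=-f(0)$. So $f$ is continuous and increasing: on $[-1,0]$ because $F$ is, on $[0,\infty)$ by the recursion, and on $(-\infty,-1]$ by reflection. As for $F$, oddness holds on all of $\mathbb R$.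

**Step 2 (conditions (i) and (iii)).** (i) follows from oddness and monotonicity as in Lemma 4. By oddness $f(t-1)=-f(-t)$, so
$$f(t)=\lambda+qf(t-1)=\lambda-qf(-t)\qquad(t\ge0),\tag{5}$$
which is (iii) with equality.

**Step 3 (an inequality for $F$ on the whole line, needed in case B1).** For all $z$,
$$F(z)\ge1+qF(z-1),\tag{6}$$
with equality for $z\ge0$. The equality is the definition. For $z<0$, oddness gives $F(z)=-F(-1-z)$ and $F(z-1)=-F(-z)$, and $F(-z)=1+qF(-z-1)$ since $-z\ge0$. So
$$F(z)-qF(z-1)=qF(-z)-F(-1-z)=q+(q^2-1)F(-1-z)\ge q-\frac{q^2-1}d=q-(q-1)=1,$$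
because $-1-z>-1$ and hence $F(-1-z)\ge F(-1)=-\frac1d$.

**Step 4 (condition (ii)).** By monotonicity let $x+y=K$ and $x\ge y$. We show $f(x)+f(y)\ge1$.

*Case A: $y\ge0$.* Then $x,y\in[0,K]$, $-y=x-K$, and by (5)
$$f(x)+f(y)=2\lambda-q\big(f(-x)+f(x-K)\big).$$
On $[-K,0]\subset[-1,0]$ the argument $\frac{\cdot}K+s$ is $\ge s-1\ge-1$, so $f$ is convex there. By (4), $f(-x)+f(x-K)\le f(0)+f(-K)$. Moreover $f(-K)=(1-\lambda)F(s-1)$ and $F(s)=1+qF(s-1)$, so $qf(-K)=f(0)-(1-\lambda)$. Therefore
$$q\big(f(0)+f(-K)\big)=\frac{q\lambda}d+\frac\lambda d-1+\lambda=2\lambda-1,$$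
and $f(x)+f(y)\ge2\lambda-(2\lambda-1)=1$.

*Case B: $y=-a<0$, $x=K+a$.* By (5), $f(K+a)=\lambda-qf(-K-a)$, so we need
$$f(-a)-qf(-K-a)\ge1-\lambda.\tag{7}$$

*B1: $K+a\le1$.* Both $-a$ and $-K-a$ lie in $[-1,0]$. With $z=s-\frac aK$ we have $f(-a)=(1-\lambda)F(z)$ and $f(-K-a)=(1-\lambda)F(z-1)$. So (7) is $(1-\lambda)$ times (6).

*B2: $a\le1<K+a$.* Let $b=K+a-1\in(0,K]$. By oddness $f(-K-a)=-f(b)$ and $f(-a)=-f(a-1)=-f(b-K)$, so (7) becomes $qf(b)-f(b-K)\ge1-\lambda$. By (5) at $t=K-b\ge0$, and then Case A for the pair $b,K-b$,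
$$qf(b-K)=\lambda-f(K-b)\le\lambda-1+f(b).$$
Hence $qf(b)-f(b-K)\ge\big(q-\frac1q\big)f(b)+\frac{1-\lambda}q$. This is $\ge1-\lambda$ if and only if $(q^2-1)f(b)\ge(q-1)(1-\lambda)$, i.e. $d\,f(b)\ge1-\lambda$. And indeed $d\,f(b)\ge d\,f(0)=\lambda\ge\frac12\ge1-\lambda$.

*B3: $a>1$.* By oddness the left side of (7) is $qf(K+a-1)-f(a-1)$. Since $f$ is increasing, $K+a-1>K$ and $f(K)\ge f(0)>0$,
$$qf(K+a-1)-f(a-1)\ge(q-1)f(K+a-1)\ge(q-1)f(K)\ge f(K)\ge1-f(0)=1-\frac\lambda d\ge1-\lambda,$$
where $f(K)\ge1-f(0)$ is Case A for the pair $K,0$.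

So Lemma 3 applies and $p\le\frac{2\lambda}d=\frac{2F(s)}{1+dF(s)}<\frac2d$. $\square$

**Proof of the lower bounds in (B).** Let $p\ge\frac1d$ and suppose $D_d(p)<c<1$. The bound of Theorem 1 is increasing in $p$ and equals $\frac12$ at $p=\frac1d$, so $c>\frac12$. Some $S$ with marginal $p$ has $\operatorname{ess\,sup}D(S)<c$, and Lemma 5 gives $p<\frac2d$. Writing $s_c=\frac{2c-1}{2(1-c)}$, it also gives $p\,(1+dF(s_c))\le2F(s_c)$, i.e. $F(s_c)\ge\frac p{2-dp}$. So $s_c\ge s=F^{-1}\big(\frac p{2-dp}\big)$. Solving for $c$, $c=\frac{1+2s_c}{2+2s_c}$, which is increasing in $s_c$; hence $c\ge\frac{1+2s}{2+2s}$. Let $c\downarrow D_d(p)$. If $D_d(p)=1$ the bound is trivial. Also $s\ge0$, because $\frac p{2-dp}\ge\frac1d$ exactly when $p\ge\frac1d$.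

If $p\ge\frac2d$, no such $c$ exists, so $D_d(p)=1$. $\blacksquare$ (It remains to show $D_d(p)<1$ for $p<\frac2d$; the constructions below do this.)

## Building percolations from charges

For upper bounds we run the argument backward. We construct a random charge first and read off $S$ from it, with (V) and (E) built in. By (3), the tight local picture at a vertex is one charge $t$ and $q$ charges $-t$.

**Lemma 6.** Let $0<c<1$, let $\mu$ be a finitely supported probability on $[0,\infty)$, and let $\nu$ be the law
$$\nu(a)=\frac1d\sum_t\mu(t)\big(\mathbf 1_{t=a}+q\mathbf 1_{-t=a}\big).$$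
Let $\sigma$ be a symmetric probability on $\mathbb R^2$ with both marginals $\nu$, supported on $\{u+v\ge-c\}$. Put $p=\sigma(u+v\ge1-c)$. Then there is an invariant percolation with marginal $p$ and $D(S)\le c$ surely. Hence $D_d(p)\le c$.

*Proof.* **Step 1 (the law at one vertex).** Let $A$ be the finite support of $\nu$. Let $\rho$ be the law on $A^d$ of the vector with entry $t$ at a uniform position and $-t$ elsewhere, where $t\sim\mu$. It is exchangeable (invariant under permutations of coordinates), and each coordinate has law $\nu$.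

**Step 2 (glue the vertices along edges).** For finite connected $W\subset V$ define a law of labels $(\varphi(y,x))_{y\in W,\,x\sim y}$ by
$$P_W(\varphi)=\prod_{y\in W}\rho(\varphi(y,\cdot))\prod_{\{x,y\}\subset W,\ x\sim y}\frac{\sigma(\varphi(x,y),\varphi(y,x))}{\nu(\varphi(x,y))\,\nu(\varphi(y,x))}.$$
Let $x\notin W$ be adjacent to some $y\in W$; as $T_d$ is a tree and $W$ is connected, $y$ is the only neighbor of $x$ in $W$. Sum $P_{W\cup\{x\}}$ over $\varphi(x,\cdot)$: first over the labels other than $\varphi(x,y)=b$, which turns $\rho$ into $\nu(b)$, and then over $b$. With $a=\varphi(y,x)$, $P_W$ is multiplied by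
$$\sum_b\nu(b)\frac{\sigma(a,b)}{\nu(a)\nu(b)}=\frac1{\nu(a)}\sum_b\sigma(a,b)=1.$$
For $W=\{y\}$ the law is $\rho$, of total mass $1$. Larger finite connected sets arise by attaching vertices one at a time. So the $P_W$ are consistent probabilities, and Kolmogorov's extension theorem gives a random labeling of all directed edges. An automorphism carries $P_W$ to the law on the image of $W$, because $\rho$ is exchangeable and $\sigma$ symmetric; so the labeling is invariant. For $W=\{x,y\}$, summing out all labels except the two on the edge leaves $\nu(a)\nu(b)\frac{\sigma(a,b)}{\nu(a)\nu(b)}=\sigma(a,b)$. The two labels on an edge thus have law $\sigma$.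

**Step 3 (read off $S$ and bound the density).** Let $S(x,y)=\mathbf 1\{\varphi(x,y)+\varphi(y,x)\ge1-c\}$, which has marginal $p$. Outside a null set, every vertex vector is in the support of $\rho$ and every edge pair in the support of $\sigma$; on the null set put $S\equiv0$. Two labels at one vertex sum to $0$ or $-2t\le0$, which is (V). Every edge sum is $\ge-c$, and is $\ge1-c$ on open edges, which is (E). So along any infinite path, using (E) on each edge and regrouping by vertices,
$$\sum_{k=1}^n\big(S(x_{k-1},x_k)-c\big)\le\varphi(x_0,x_1)+\varphi(x_n,x_{n-1})+\sum_{k=1}^{n-1}\big[\varphi(x_k,x_{k-1})+\varphi(x_k,x_{k+1})\big]\le2\max_{a\in A}|a|.$$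
Dividing by $n$ gives $D(S)\le c$. $\square$

To use the lemma we list $\mu$ by weights with total $Z$, and the masses of the half-edge labels under $\nu$ multiplied by $dZ$. A weight $w$ at $t>0$ gives mass $w$ at $+t$ and $qw$ at $-t$; a weight $w$ at $0$ gives mass $dw$ at $0$. "Pair $a$ with $b$" means that $\sigma$ matches all mass of $a$ with all mass of $b$, in both orders (this needs equal masses). "Pair $a$ with itself" puts its mass at $(a,a)$. In every case below each label is used exactly once, each edge sum is either $-c$ (closed, since $-c<1-c$) or $1-c$ (open), and $dZ\,p$ is the total open mass over ordered pairs.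

**First family, $c=\frac1k$, $k=2r+2$, $r\ge0$.** Take $t_j=(r+\frac12-j)c$ with weight $q^j$, $0\le j\le r$. The masses are $q^j$ at $+t_j$ and $q^{j+1}$ at $-t_j$.

* Pair $+t_0$ with itself: sum $(2r+1)c=1-c$, open, mass $1$.
* Pair $-t_j$ with $+t_{j+1}$ for $0\le j<r$: masses $q^{j+1}$, sum $-c$.
* Pair $-t_r=-\frac c2$ with itself: sum $-c$.

Here $Z=1+\dots+q^r=F(r+\frac12)=F(\frac{k-1}2)$ and $p=\frac1{dZ}$. For $r=0$ every vertex has exactly one label $+\frac14$ and the positive labels face each other: a perfect matching.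

**First family, $c=\frac1k$, $k=2r+1$, $r\ge1$.** Take $t_j=(r-j)c$ with weight $q^j$ for $0\le j\le r-1$, and weight $\frac{q^r}d$ at $0$.

* Pair $+t_0$ with itself: sum $2rc=1-c$, open, mass $1$.
* Pair $-t_j$ with $+t_{j+1}$ for $0\le j\le r-2$: masses $q^{j+1}$, sum $-c$.
* Pair $-t_{r-1}=-c$ with $0$: masses $q^r$ each, sum $-c$.

Here $Z=1+\dots+q^{r-1}+\frac{q^r}d=F(r)=F(\frac{k-1}2)$ and $p=\frac1{dZ}$.

For $k=3$ this can be seen by hand. An active vertex has one open edge, to another active vertex, and $q$ closed edges to neutral vertices; all $d$ neighbors of a neutral vertex are active. After an open edge a path must go to a neutral vertex and back to an active one before it can meet another open edge, so its density is at most $\frac13$.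

**Second family, $c=1-\frac1k$.** Put $\delta=\frac1k=1-c$ and $\kappa=\frac{k-2}2$.

*$k=2r+1$, $r\ge1$, so $c=2r\delta$ and $\kappa=r-\frac12$.* Take weight $1$ at $0$ and $t_j=j\delta$ with weight $dq^{j-1}$, $1\le j\le r$. The masses are $d$ at $0$, $dq^{j-1}$ at $+t_j$ and $dq^j$ at $-t_j$.

* Pair $0$ with $+t_1$: masses $d$, sum $\delta$, open.
* Pair $-t_j$ with $+t_{j+1}$ for $1\le j<r$: masses $dq^j$, sum $\delta$, open.
* Pair $-t_r$ with itself: sum $-2r\delta=-c$.

Here $Z=1+d(1+\dots+q^{r-1})=1+dF(r-\frac12)=1+dF(\kappa)$. The open mass is $2d(1+\dots+q^{r-1})=2(Z-1)$, so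
$$p=\frac{2(Z-1)}{dZ}=\frac{2F(\kappa)}{1+dF(\kappa)}.$$

*$k=2r+2$, $r\ge0$, so $c=(2r+1)\delta$ and $\kappa=r$.* Take $t_j=(j+\frac12)\delta$ with weight $2q^j$, $0\le j\le r$. The masses are $2q^j$ at $+t_j$ and $2q^{j+1}$ at $-t_j$.

* Pair $+t_0$ with itself: sum $\delta$, open, mass $2$.
* Pair $-t_j$ with $+t_{j+1}$ for $0\le j<r$: masses $2q^{j+1}$, sum $\delta$, open.
* Pair $-t_r$ with itself: sum $-(2r+1)\delta=-c$.

Here $Z=2(1+\dots+q^r)$. The open mass is $2+2\sum_{j=1}^r2q^j=2+2(Z-2)=2(Z-1)$. Since $d=1+q$,
$$1+dF(r)=1+(1+q)(1+\dots+q^{r-1})+q^r=2(1+\dots+q^r)=Z,$$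
so again $p=\frac{2(Z-1)}{dZ}=\frac{2F(\kappa)}{1+dF(\kappa)}$.

## Exact values, the threshold $2/d$, and the two limits

**Proof of (C).** All marginals involved lie in $(0,1)$: the first kind is $\le\frac1d$, since $F(\frac{k-1}2)\ge F(\frac12)=1$, and the second kind is $<\frac2d$. Lemma 6 with the two families gives percolations with these marginals and $D(S)\le\frac1k$, respectively $D(S)\le1-\frac1k$. For the matching lower bounds:

* If $p=\frac1{dF((k-1)/2)}$, then $F^{-1}(\frac1{dp})=\frac{k-1}2$, and (A) gives $D_d(p)\ge\frac1{1+(k-1)}=\frac1k$.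
* If $p=\frac{2F(\kappa)}{1+dF(\kappa)}$ with $\kappa=\frac{k-2}2\ge0$, then $2-dp=\frac2{1+dF(\kappa)}$, so $\frac p{2-dp}=F(\kappa)\ge\frac1d$. Hence $\frac1d\le p<\frac2d$, and the lower bound in (B) gives $D_d(p)\ge\frac{1+2\kappa}{2+2\kappa}=\frac{k-1}k=1-\frac1k$.

So the values are exact, and the constructed percolations attain the infimum. With $F(\frac12)=1$ and $F(1)=\frac{2d-1}d$, the first family at $k=2,3$ has $p=\frac1d,\frac1{2d-1}$, and the second at $k=3$ has $p=\frac2{d+1}$. The bound of Theorem 1 at these points is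
$$\frac{d-1}{d+(d-2)}=\frac12,\qquad\frac{d-1}{(2d-1)+(d-2)}=\frac13,\qquad\frac{2(d-1)}{(d+1)+2(d-2)}=\frac23,$$
so Theorem 1 is an equality there. $\blacksquare$

**End of the proof of (B).** We must show $D_d(p)<1$ for $p<\frac2d$. The marginals $p'_k=\frac{2F((k-2)/2)}{1+dF((k-2)/2)}$ increase to $\frac2d$ as $k\to\infty$, since $F(\frac{k-2}2)\to\infty$. Choose $k$ with $p'_k\ge p$. Since $D_d$ is nondecreasing, $D_d(p)\le D_d(p'_k)=1-\frac1k<1$. $\blacksquare$

**Proof of (D).** **Step 1 (growth of $F$).** For integers $n\ge0$, $\frac{q^n}d\le F(n)\le q^n\big(\frac1{q-1}+\frac1d\big)\le2q^n$. By monotonicity $\frac{q^{x-1}}d\le F(x)\le2q^{x+1}$ for $x\ge0$, so $\log F(x)=x\log q+O(1)$.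

**Step 2 ($p\downarrow0$).** Let $p_k=\frac1{dF((k-1)/2)}$, which decreases to $0$. By Step 1, $\log\frac1{p_k}=\frac k2\log q+O(1)$. For $p_{k+1}\le p\le p_k$ we have $\frac{2\log(1/p)}{\log q}=k+O(1)$, and by monotonicity and (C) $\frac1{k+1}\le D_d(p)\le\frac1k$. So $D_d(p)\cdot\frac{2\log(1/p)}{\log q}\to1$.

**Step 3 ($p\uparrow\frac2d$).** We have $\frac2d-p'_k=\frac{2/d}{1+dF((k-2)/2)}$, so by Step 1 $\log\frac1{2/d-p'_k}=\frac k2\log q+O(1)$. For $p'_k\le p\le p'_{k+1}$, monotonicity and (C) give $\frac1{k+1}\le1-D_d(p)\le\frac1k$, while $\frac2{\log q}\log\frac1{2/d-p}=k+O(1)$. The product tends to $1$. Since $q=d-1$, these are the two claims. $\blacksquare$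

No exact formula for $D_d(p)$ at all $p$ is claimed. The exact values proved are those in (C), together with $D_d(p)=1$ for $\frac2d\le p<1$.
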